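
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{Distorted interval diffeomorphisms\\ in solvable groups of $C^1$ diffeomorphisms}


\begin{abstract}
We show that a $C^\infty$ diffeomorphism of $[0,1]$ that is undistorted in the group of $C^2$ diffeomorphisms can be distorted in a solvable group of $C^1$ diffeomorphisms, which answers a question of Navas. The solvable group has three generators and derived length $3$. More generally, every compactly supported $C^1$ diffeomorphism of $(0,1)$ without hyperbolic fixed points is distorted in a three-generated solvable group of $C^1$ diffeomorphisms of derived length at most $3$. Derived length $2$ does not suffice: a $C^2$ diffeomorphism with positive asymptotic variation is undistorted in every metabelian group of $C^1$ diffeomorphisms.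
\end{abstract}

\section{The question and the answer}

Let $G$ be a group and $f\in G$. If $\Gamma\subset G$ is a finitely generated subgroup containing $f$, and $\|\cdot\|_\Gamma$ is the word length for a finite generating system of $\Gamma$, then $n\mapsto\|f^n\|_\Gamma$ is subadditive, so the limit
\[
\lim_{n\to\infty}\frac{\|f^n\|_\Gamma}{n}
\]
exists; whether it vanishes does not depend on the generating system. The element $f$ is \emph{distorted in $G$} if the limit is $0$ for some such $\Gamma$, and \emph{undistorted in $G$} otherwise. Thus $f$ is distorted if its powers can be written much more economically than by repeating a word for $f$, with the help of finitely many other elements of $G$. Enlarging $G$ makes distortion easier.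

We consider the groups $\mathrm{Diff}^r_+([0,1])$ of orientation-preserving $C^r$ diffeomorphisms of $[0,1]$, for $r=1,2$. Lowering $r$ enlarges the group. Two obstructions to distortion play a role; the first applies for both values of $r$, the second only for $r=2$.

\emph{Derivatives at fixed points.} Suppose $f(p)=p$. Then $\log Df^n(p)=n\log Df(p)$, whereas for a word of length $L$ in given $C^1$ generators the absolute value of the logarithm of the derivative is at most a constant times $L$. So if $Df(p)\neq1$, then $f$ is undistorted in $\mathrm{Diff}^1_+([0,1])$. We call a fixed point $p$ \emph{parabolic} if $Df(p)=1$ and \emph{hyperbolic} otherwise.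

\emph{Variation of the logarithm of the derivative.} For $g\in\mathrm{Diff}^2_+([0,1])$ let
\[
V(g)=\operatorname{var}(\log Dg)=\int_0^1|(\log Dg)'| ,\qquad V_\infty(f)=\lim_{n\to\infty}\frac{V(f^n)}{n}.
\]
The chain rule $\log D(gh)=\log Dg\circ h+\log Dh$ gives $V(gh)\le V(g)+V(h)$ and $V(g^{-1})=V(g)$, so the limit exists. By the same argument as for derivatives, if $V_\infty(f)>0$ then $f$ is undistorted in $\mathrm{Diff}^2_+([0,1])$; for short, $f$ is \emph{$C^2$-undistorted}. We call $V_\infty(f)$ the \emph{asymptotic variation} of $f$.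

The second obstruction is meaningless for $C^1$ generators, and it is known that there are $C^2$-undistorted diffeomorphisms that are distorted in $\mathrm{Diff}^1_+([0,1])$. In the known construction, however, the finitely generated group that witnesses the distortion contains copies of Thompson's group $F$, so it is not solvable. Navas~\cite{Navas} asked whether a $C^2$-undistorted diffeomorphism of $[0,1]$ may be distorted inside a \emph{solvable} group of $C^1$ diffeomorphisms. In such a group, after finitely many passages to commutators, everything commutes, which leaves much less room for economical words. For two-step solvable groups one might therefore guess that the answer is negative, and for elements with $V_\infty>0$ this is correct. One more step changes the answer.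

\begin{theorem}\label{thm:A}
There is a $C^\infty$ diffeomorphism $f$ of $[0,1]$, supported in a compact subset of $(0,1)$, with $V_\infty(f)>0$ (hence undistorted in $\mathrm{Diff}^2_+([0,1])$), which is distorted in a $3$-generated solvable subgroup of $\mathrm{Diff}^1_+([0,1])$ of derived length $3$.
\end{theorem}

The distortion part is not special to one example. Among compactly supported maps, the elementary obstruction at fixed points is the only one, and whenever it vanishes solvable groups already suffice.

\begin{theorem}\label{thm:B}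
Let $f\in\mathrm{Diff}^1_+([0,1])$ have support in a compact subset of $(0,1)$. The following are equivalent:
\begin{enumerate}
\item[(i)] $f$ is distorted in $\mathrm{Diff}^1_+([0,1])$;
\item[(ii)] $f$ is distorted in a $3$-generated solvable subgroup of $\mathrm{Diff}^1_+([0,1])$ of derived length $\le3$;
\item[(iii)] all fixed points of $f$ are parabolic.
\end{enumerate}
\end{theorem}

\begin{theorem}\label{thm:C}
If $f\in\mathrm{Diff}^2_+([0,1])$ and $V_\infty(f)>0$, then $f$ is undistorted in every metabelian subgroup of $\mathrm{Diff}^1_+([0,1])$.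
\end{theorem}

Sections~\ref{sec:average}--\ref{sec:B} prove Theorem~\ref{thm:B}: powers of a map are stored in a sequence of displaced copies of its support, which is possible because an averaging procedure makes the stored maps nearly isometric. Section~\ref{sec:variation} studies the asymptotic variation, Section~\ref{sec:example} gives an example where it is positive, and Section~\ref{sec:C} proves Theorem~\ref{thm:C} and concludes the proof of Theorem~\ref{thm:A}.

\section{Conventions and a criterion for undistortion}

Products of maps are compositions, $[x,y]=xyx^{-1}y^{-1}$, and $[G,G]$ is the derived subgroup of $G$. The derived series is $G^{(0)}=G$, $G^{(i+1)}=[G^{(i)},G^{(i)}]$; the derived length of a solvable group is the least $d$ with $G^{(d)}=1$, and $G$ is metabelian if $G^{(2)}=1$. For a compact interval $K$, $\mathrm{Diff}^1_+(K)$ is the group of orientation-preserving $C^1$ diffeomorphisms of $K$, with one-sided (positive) derivatives at the endpoints; the endpoints are fixed by all its elements. Compact intervals are assumed nondegenerate, and $\mathrm{Fix}(g)$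 is the set of fixed points of $g$. By the chain rule,
\begin{equation}\label{eq:chain}
\log Dg^n=\sum_{i=0}^{n-1}\log Dg\circ g^i ,\qquad \log Dg^{i}\circ g^{n}=\log Dg^{i+n}-\log Dg^{n}.
\end{equation}

\begin{lemma}\label{lem:criterion}
Let $\Gamma$ be a finitely generated group and let $\lambda:\Gamma\to[0,\infty)$ satisfy $\lambda(xy)\le\lambda(x)+\lambda(y)$ and $\lambda(x^{-1})=\lambda(x)$. If $f\in\Gamma$ and $\lambda(f^n)\ge cn$ for some $c>0$ and all large $n$, then $\lim_n\|f^n\|_\Gamma/n>0$.
\end{lemma}

\begin{proof}
The numbers $\lambda(f^n)$ are unbounded, so $f$ has infinite order and $\|f^n\|_\Gamma\ge1$ for $n\ge1$. If $C$ is the maximum of $\lambda$ on the generators, then $cn\le\lambda(f^n)\le C\|f^n\|_\Gamma$ for large $n$. Hence $C>0$ and $\|f^n\|_\Gamma\ge cn/C$.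
\end{proof}

The two obstructions of the introduction are the cases $\lambda(g)=\|\log Dg\|_\infty$ and $\lambda(g)=V(g)$. The criterion also applies to $\lambda=|\kappa|$ for a homomorphism $\kappa:\Gamma\to\mathbb Z$ with $\kappa(f)\ne0$. In particular, an element of infinite order in a finitely generated abelian group is undistorted in that group.

\section{Averaging: powers become nearly isometric}\label{sec:average}

To store powers of a map in infinitely many small copies of its support and still obtain a $C^1$ map, the stored maps must have derivative tending to $1$. Shrinking a copy by an affine map does not change the range of the derivative; we need a nonaffine change of coordinates $\psi$ that makes a given map $h$ nearly isometric. Writing $S=\log D\psi$ (up to a constant), we have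
\[
\log D(\psi h\psi^{-1})\circ\psi=S\circ h-S+\log Dh,
\]
so we would like to solve $S-S\circ h=\log Dh$. There is usually no exact solution, but averages give approximate ones. The smallest instance is $S=\frac12\log Dh$: it turns the right-hand side into $\frac12(\log Dh\circ h+\log Dh)=\frac12\log Dh^2$. In general, the average $S_N=\frac1N\sum_{i<N}\log Dh^i$ turns it into $\frac1N\log Dh^N$, by \eqref{eq:chain}. This tends to $0$ precisely when $\log Dh^N$ grows sublinearly. At a fixed point the growth is linear unless the point is parabolic; the first part of the next lemma says that there is no other obstruction.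

\begin{lemma}\label{lem:average}
Let $K$ be a compact interval and let $h\in\mathrm{Diff}^1_+(K)$ have only parabolic fixed points. Put $L_n=\|\log Dh^n\|_\infty$ and $S_N=\frac1N\sum_{i=0}^{N-1}\log Dh^i$ for $n\ge0$ and $N\ge 1$, and let $\psi_N:K\to K$ be the increasing $C^1$ diffeomorphism with $\log D\psi_N=S_N+c_N$, where the constant $c_N$ is determined by $\int_KD\psi_N=|K|$. Then $\psi_1=\mathrm{id}$ and
\begin{enumerate}
\item[(a)] $L_n/n\to0$, and hence $\max_{i\le m}L_i=o(m)$;
\item[(b)] for each fixed $n\ge0$, $\|\log D(\psi_Nh^n\psi_N^{-1})\|_\infty\to0$ as $N\to\infty$;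
\item[(c)] $\|\log D(\psi_{N+1}\psi_N^{-1})\|_\infty\to0$ as $N\to\infty$.
\end{enumerate}
\end{lemma}

\begin{proof}
Since $S_1=\log Dh^0=0$, we have $c_1=0$ and $\psi_1=\mathrm{id}$.

(a) Let $u=\log Dh$, $\varepsilon>0$ and $U=\{|u|<\varepsilon\}$. By hypothesis $U$ contains all fixed points, in particular the endpoints of $K$. Each $y\in K\setminus U$ therefore has a neighborhood $V_y$ that is an open interval inside a component of $K\setminus\mathrm{Fix}(h)$ and satisfies $h(V_y)\cap V_y=\emptyset$. On that component $h$ moves all points in the same direction, so the intervals $h^i(V_y)$, $i\in\mathbb Z$, are ordered monotonically and are pairwise disjoint; hence, for every $x$, at most one of the points $h^ix$ lies in $V_y$. Cover the compact set $K\setminus U$ by $M$ such neighborhoods. In $\log Dh^n(x)=\sum_{i<n}u(h^ix)$, at most $M$ terms have $h^ix\notin U$, so $|\log Dh^n|\le n\varepsilon+M\|u\|_\infty$ and $\limsup_n L_n/n\le\varepsilon$. As $\varepsilon$ was arbitrary, $L_n/n\to0$, and the statement about maxima follows.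

(b) By \eqref{eq:chain},
\begin{align*}
\log D(\psi_Nh^n\psi_N^{-1})\circ\psi_N
&=S_N\circ h^n-S_N+\log Dh^n
=\frac1N\sum_{i<N}\bigl(\log Dh^{i+n}-\log Dh^i\bigr)\\
&=\frac1N\Bigl(\sum_{i=N}^{N+n-1}\log Dh^i-\sum_{i=0}^{n-1}\log Dh^i\Bigr).
\end{align*}
The norm is at most $\frac{2n}{N}\max_{i\le N+n}L_i$, which tends to $0$ by (a).

(c) We have $\log D(\psi_{N+1}\psi_N^{-1})\circ\psi_N=(S_{N+1}-S_N)+(c_{N+1}-c_N)$. Here $S_{N+1}-S_N=\frac1{N+1}(\log Dh^N-S_N)$ has norm at most $\frac2{N+1}\max_{i\le N}L_i\to0$. Since $e^{-c_N}=\frac1{|K|}\int_Ke^{S_N}$, and changing $S_N$ by at most $\eta$ changes the logarithm of this mean by at most $\eta$, we get $|c_{N+1}-c_N|\le\|S_{N+1}-S_N\|_\infty\to0$.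
\end{proof}

\section{A sequence of displaced copies}\label{sec:copies}

We now spread copies of $K$ out along a larger interval by a single $C^1$ map $t$ which also changes the coordinate from $\psi_{N}$ to $\psi_{N+1}$ at each step. Part (c) of Lemma~\ref{lem:average} is what keeps $t$ of class $C^1$ where the copies accumulate. The lengths of the copies decay like $j^{-2}$, so that the ratios of consecutive lengths tend to $1$ and $t$ is tangent to the identity at the ends; this will allow us to extend such maps by the identity.

\begin{lemma}\label{lem:copies}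
Let $K=[a,b]\subset(\alpha,\beta)$ with $a<b$, and let $h\in\mathrm{Diff}^1_+(K)$ have only parabolic fixed points. There is $t\in\mathrm{Diff}^1_+([\alpha,\beta])$ with $Dt(\alpha)=Dt(\beta)=1$ such that the intervals $K_j=t^j(K)$, $j\in\mathbb Z$, are pairwise disjoint, are separated by nondegenerate gaps, accumulate only at $\alpha$ (as $j\to-\infty$) and at $\beta$ (as $j\to+\infty$), and
\begin{equation}\label{eq:decay}
\|\log D(t^jh^nt^{-j})\|_{\infty,K_j}\to0\quad(j\to+\infty)\qquad\text{for each fixed }n\ge0.
\end{equation}
Moreover, if $u_j\ge0$ $(j\ge0)$ are integers with $\|\log D(t^jh^{u_j}t^{-j})\|_{\infty,K_j}\to0$ as $j\to+\infty$, then the map $B$ equal to $t^jh^{u_j}t^{-j}$ on $K_j$ for $j\ge0$ and to the identity elsewhere belongs to $\mathrm{Diff}^1_+([\alpha,\beta])$, and $DB(\alpha)=DB(\beta)=1$.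
\end{lemma}

\begin{proof}
\emph{Interpolation across a gap.} Let $p,q,A_0,A_1>0$. There is a $C^1$ diffeomorphism $[0,p]\to[0,q]$ with derivatives $A_0$ at $0$ and $A_1$ at $p$: choose a positive continuous function with these end values and integral less than $q$ (small away from the ends), add a nonnegative bump vanishing at the ends to make the integral $q$, and integrate. If the numbers $\theta_0=A_0p/q-1$ and $\theta_1=A_1p/q-1$ have absolute value at most $\eta<1$, we can do better: take the derivative to be $\frac qp(1+\theta)$, where $\theta$ is continuous, affine on each half of $[0,p]$, with values $\theta_0$, $-\frac{\theta_0+\theta_1}2$, $\theta_1$ at $0$, $p/2$, $p$. Then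
\[
\int_0^p\theta=\frac p4\Bigl(\theta_0-\frac{\theta_0+\theta_1}{2}\Bigr)+\frac p4\Bigl(-\frac{\theta_0+\theta_1}{2}+\theta_1\Bigr)=0
\]
and $|\theta|\le\eta$, so the image has length $q$ and the derivative is within the factors $1\pm\eta$ of $q/p$.

\emph{Construction of $t$.} Fill $(\alpha,\beta)$, from left to right, by intervals
\[
\dots,K_{-1},G_{-1},K_0=K,G_0,K_1,G_1,K_2,\dots,
\]
consecutive ones sharing an endpoint, with $|K_j|=|G_{j-1}|=c_+j^{-2}$ and $|K_{-j}|=|G_{-j}|=c_-j^{-2}$ for $j\ge1$. The constants are fixed by $2c_+\sum_{j\ge1}j^{-2}=\beta-b$ and $2c_-\sum_{j\ge1}j^{-2}=a-\alpha$. Then $|K_{j+1}|/|K_j|\to1$ and $|G_{j+1}|/|G_j|\to1$ as $|j|\to\infty$. Let $\lambda_j:K\to K_j$ be the increasing affine bijection, so $\lambda_0=\mathrm{id}$, and let $\psi_N$ be as in Lemma~\ref{lem:average}. On $K_j$ put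
\[
t=\lambda_{j+1}\,\psi_{j+2}\,\psi_{j+1}^{-1}\,\lambda_j^{-1}\quad(j\ge0),\qquad t=\lambda_{j+1}\lambda_j^{-1}\quad(j<0).
\]
By Lemma~\ref{lem:average}(c), $\log Dt|_{K_j}\to0$ uniformly as $|j|\to\infty$. Let $t:G_j\to G_{j+1}$ be given by interpolation, with end derivatives matching those of $t|_{K_j}$ and $t|_{K_{j+1}}$. As $|j|\to\infty$ these end derivatives and the ratio $|G_{j+1}|/|G_j|$ tend to $1$, so for large $|j|$ the second form of the interpolation is available and gives $\log Dt|_{G_j}\to0$ uniformly. Thus $t$ is a $C^1$ diffeomorphism of $(\alpha,\beta)$ whose derivative tends to $1$ at both ends; it extends to an element of $\mathrm{Diff}^1_+([\alpha,\beta])$ with derivative $1$ at $\alpha$ and $\beta$. By construction $t^j(K)=K_j$.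

\emph{Proof of \eqref{eq:decay}.} For $j\ge0$ the factors telescope: since $\psi_1=\mathrm{id}$ and $\lambda_0=\mathrm{id}$, we get $t^j|_K=\lambda_j\psi_{j+1}$. Hence $t^jh^nt^{-j}=\lambda_j(\psi_{j+1}h^n\psi_{j+1}^{-1})\lambda_j^{-1}$ on $K_j$. Conjugation by an affine map does not change $\|\log D(\cdot)\|_\infty$, so \eqref{eq:decay} is Lemma~\ref{lem:average}(b).

\emph{The map $B$.} The endpoints of $K$ are fixed by $h$, hence parabolic. So $h^{u_j}$ has derivative $1$ there, and $t^jh^{u_j}t^{-j}$ has derivative $1$ at the endpoints of $K_j$. As the $K_j$ accumulate only at $\alpha$ and $\beta$, $B$ is a $C^1$ diffeomorphism of $(\alpha,\beta)$. It is the identity near $\alpha$, and $\log DB\to0$ at $\beta$ by the assumption on $(u_j)$.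
\end{proof}

\section{Distortion in a solvable group: proof of Theorem \ref{thm:B}}\label{sec:B}

\subsection*{The mechanism in a small case}

Suppose that $\phi$ is a map of an interval $J_0$, that $t$ displaces $J_0$ to disjoint intervals $J_j=t^j(J_0)$, and that $B$ stores one copy of $\phi$ in $J_1$ and two in $J_2$: it equals $t\phi t^{-1}$ on $J_1$, $t^2\phi^2t^{-2}$ on $J_2$ and the identity elsewhere. Then $t^{-1}Bt$ acts on $J_0$ as $\phi$, and $t^{-2}Bt^2$ acts on $J_0$ as $\phi^2$. Their product
\[
w=t^{-1}Bt\cdot t^{-2}Bt^2=(t^{-1}B)^2t^2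
\]
acts on $J_0$ as $\phi^3$ and costs $6$ letters. With $u_j$ copies in $J_j$, the corresponding word $(t^{-1}B)^mt^m$ of length $3m$ acts on $J_0$ as $\phi^{u_1+\dots+u_m}$. If $u_j\to\infty$, \emph{however slowly}, this exponent grows faster than linearly in $m$. When all fixed points of $\phi$ are parabolic, \eqref{eq:decay} makes such a choice possible with $B$ of class $C^1$.

The difficulty is that $w$ also acts elsewhere: in the small case it acts on $J_{-1}$ as $t^{-1}\phi t$ and on $J_1$ as $t\phi^2t^{-1}$. To discard these actions, take the commutator with a map $A$ supported in $J_0$, say $A=s$ on $J_0$. Since $w$ preserves $J_0$, the map $wAw^{-1}A^{-1}$ is supported in $J_0$ and equals $\phi^3s\phi^{-3}s^{-1}$ there. If $\phi$ were our map $f$ itself, supported in some $I_0\subset J_0$, and $s$ moved $I_0$ off itself, we would obtain $f^3$ on $I_0$ together with an unwanted $sf^{-3}s^{-1}$ on $s(I_0)$. The remedy is to let $\phi$ consist of infinitely many copies of $f$, one on each $s^i(I_0)$ with $i\ge0$. Then $s\phi s^{-1}$ consists of the same copies except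 the first, and the quotient $\phi^3(s\phi s^{-1})^{-3}$ is exactly $f^3$. In total $f^3=[w,A]$, a word of length $2\cdot6+2$. This nested arrangement uses Lemma~\ref{lem:copies} twice; see Figure~\ref{fig:levels}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=1cm,y=1cm,font=\small]
\draw (0,0)--(12,0);
\draw (0,-0.12)--(0,0.12) node[above]{$0$};
\draw (12,-0.12)--(12,0.12) node[above]{$1$};
\foreach \l/\r/\n in {1.4/2.4/{J_{-1}},4/6/{J_0},7.2/8.4/{J_1},9.2/10/{J_2}}
  {\draw[line width=2.5pt] (\l,0)--(\r,0); \node[above] at ({(\l+\r)/2},0.1) {$\n$};}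
\node[below] at (1.9,-0.08) {$\mathrm{id}$};
\node[below] at (5,-0.08) {$\mathrm{id}$};
\node[below] at (7.8,-0.08) {$\phi^{u_1}$};
\node[below] at (9.6,-0.08) {$\phi^{u_2}$};
\node at (11,-0.3) {$\cdots$};
\node at (0.7,-0.3) {$\cdots$};
\node[left] at (-0.2,-0.3) {$B$:};
\draw[dashed] (4,-0.1)--(1,-2.3);
\draw[dashed] (6,-0.1)--(11,-2.3);
\draw (1,-2.4)--(11,-2.4);
\foreach \l/\r/\n in {2.3/3.1/{I_{-1}},4.4/5.9/{I_0},6.8/7.7/{I_1},8.5/9.1/{I_2}}
  {\draw[line width=2.5pt] (\l,-2.4)--(\r,-2.4); \node[above] at ({(\l+\r)/2},-2.3) {$\n$};}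
\node[below] at (2.7,-2.48) {$\mathrm{id}$};
\node[below] at (5.15,-2.48) {$f$};
\node[below] at (7.25,-2.48) {$f$};
\node[below] at (8.8,-2.48) {$f$};
\node at (10.1,-2.7) {$\cdots$};
\node at (1.6,-2.7) {$\cdots$};
\node[left] at (-0.2,-2.7) {$\phi$:};
\end{tikzpicture}
\caption{The two levels (not to scale). Top: $t$ maps $J_j$ to $J_{j+1}$, and the map $B$ acts on each $J_j$, $j\ge0$, as a power $\phi^{u_j}$ transported by $t^j$ (here $u_0=0$). Bottom: inside $J_0$, the map $s$ sends $I_i$ to $I_{i+1}$, and $\phi$ acts on each $I_i$, $i\ge0$, as $f$ transported by $s^i$.}\label{fig:levels}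
\end{figure}

\subsection*{The proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
(ii)$\Rightarrow$(i) is immediate. (i)$\Rightarrow$(iii) is Lemma~\ref{lem:criterion} with $\lambda(g)=\|\log Dg\|_\infty$: if $f(p)=p$, then $\lambda(f^n)\ge n|\log Df(p)|$, so a hyperbolic fixed point makes $f$ undistorted. This implication does not use that $f$ has compact support.

(iii)$\Rightarrow$(ii). Choose nondegenerate intervals $I_0=[a,b]\subset(\alpha,\beta)$ and $J_0=[\alpha,\beta]\subset(0,1)$ with $f=\mathrm{id}$ off $I_0$; this is where compactness of the support is used.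

\emph{First level.} Apply Lemma~\ref{lem:copies} to $K=I_0$ and $h=f|_{I_0}$. We obtain $s\in\mathrm{Diff}^1_+(J_0)$, tangent to the identity at the endpoints of $J_0$, and disjoint intervals $I_i=s^i(I_0)$. Taking all exponents equal to $1$, which is allowed by \eqref{eq:decay} with $n=1$, we obtain $\phi\in\mathrm{Diff}^1_+(J_0)$ with
\[
\phi=s^ifs^{-i}\ \text{ on } I_i\ (i\ge0),\qquad \phi=\mathrm{id}\ \text{ elsewhere on }J_0 .
\]
All fixed points of $\phi$ are parabolic: those in $I_i$, $i\ge0$, are images under the $C^1$ conjugacy $s^i$ of fixed points of $f$, and elsewhere, in particular at the endpoints of $J_0$, $D\phi=1$.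

The conjugate $s\phi s^{-1}$ equals $s^ifs^{-i}$ on $I_i$ for $i\ge1$ and the identity elsewhere. It commutes with $\phi$, and
\begin{equation}\label{eq:swindle}
\phi^n\,s\,\phi^{-n}s^{-1}=\phi^n(s\phi s^{-1})^{-n}=f^n|_{J_0}\qquad(n\ge0).
\end{equation}
More generally, for $i\in\mathbb Z$ the map $s^i\phi s^{-i}$ is the identity off $\bigcup_kI_k$ and on each $I_k$ equals $s^kfs^{-k}$ or the identity. So these maps commute with each other. They generate an abelian normal subgroup of $\langle s,\phi\rangle$ with cyclic quotient, and $\langle s,\phi\rangle$ is metabelian.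

\emph{Second level.} Apply Lemma~\ref{lem:copies} to $K=J_0\subset(0,1)$ and $h=\phi$. We obtain $t\in\mathrm{Diff}^1_+([0,1])$ and disjoint intervals $J_j=t^j(J_0)$. By \eqref{eq:decay}, for each $n$,
\[
\eta_n(j)=\max_{0\le u\le n}\|\log D(t^j\phi^ut^{-j})\|_{\infty,J_j}\to0\qquad(j\to+\infty).
\]
Choose $1\le j_1<j_2<\cdots$ with $\eta_n(j)\le1/n$ for all $j\ge j_n$, and put $u_j=n$ for $j_n\le j<j_{n+1}$ and $u_j=0$ for $0\le j<j_1$. Then $u_j\to\infty$ and $\|\log D(t^j\phi^{u_j}t^{-j})\|_{\infty,J_j}\to0$, so by Lemma~\ref{lem:copies}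
\[
B=\begin{cases}t^j\phi^{u_j}t^{-j}&\text{on }J_j,\ j\ge0,\\ \mathrm{id}&\text{elsewhere}\end{cases}
\]
is in $\mathrm{Diff}^1_+([0,1])$. Let $A=s$ on $J_0$ and $A=\mathrm{id}$ elsewhere; this is $C^1$ because $Ds=1$ at the endpoints of $J_0$. Let $\Gamma=\langle A,B,t\rangle$.

\emph{Distortion.} Suppose that $w\in\Gamma$ preserves $J_0$ and acts on it as $\phi^n$, $n\ge0$. Since $A$ is supported in $J_0$, so is $wAw^{-1}A^{-1}$, and by \eqref{eq:swindle}
\begin{equation}\label{eq:commutator}
wAw^{-1}A^{-1}=f^n .
\end{equation}
For $j\ge1$ the map $t^{-j}Bt^j$ preserves $J_0$ and acts on it as $\phi^{u_j}$. Since $u_{j_1}=1$, \eqref{eq:commutator} with $w=t^{-j_1}Bt^{j_1}$ shows that $f\in\Gamma$. For $m\ge1$ let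
\[
w_m=\prod_{j=1}^mt^{-j}Bt^j=(t^{-1}B)^mt^m,
\]
the factors being written from left to right. This word has length at most $3m$, and $w_m|_{J_0}=\phi^{n_m}$ with $n_m=\sum_{j=1}^mu_j$. By \eqref{eq:commutator}
\[
w_mAw_m^{-1}A^{-1}=f^{n_m},\qquad\|f^{n_m}\|_\Gamma\le6m+2 .
\]
Since $u_j\to\infty$, the means $n_m/m$ tend to $\infty$, so $\|f^{n_m}\|_\Gamma/n_m\to0$. As $\lim_n\|f^n\|_\Gamma/n$ exists, it is $0$.

\emph{Solvability.} Let $\mathcal H$ be the group of those $g\in\mathrm{Diff}^1_+([0,1])$ that preserve every $J_j$, are the identity off $\bigcup_jJ_j$, and satisfy $t^{-j}gt^j|_{J_0}\in\langle s,\phi\rangle$ for all $j\in\mathbb Z$. It contains $A$, for which these restrictions are $s$ when $j=0$ and the identity otherwise. It contains $B$, for which they are $\phi^{u_j}$ when $j\ge0$ and the identity otherwise. It is normalized by $t$, because $t^{-j}(tgt^{-1})t^j=t^{-(j-1)}gt^{j-1}$. The restrictions embed $\mathcal H$ in the product $\prod_{j\in\mathbb Z}\langle s,\phi\rangle$ of metabelian groups, so $\mathcal H^{(2)}=1$. Finally $\Gamma\subset\mathcal H\langle t\rangle$,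 and $\mathcal H\langle t\rangle/\mathcal H$ is cyclic, so $\Gamma^{(1)}\subset\mathcal H$ and $\Gamma^{(3)}=1$.
\end{proof}

\section{The asymptotic variation on one component}\label{sec:variation}

For an interval $Q$ write $V(g;Q)=\operatorname{var}(\log Dg;Q)$. If $f$ is an orientation-preserving $C^2$ diffeomorphism of a compact interval $K$, let $V_\infty(f;K)=\lim_nV(f^n;K)/n$. Then $V_\infty(f^j;K)=|j|\,V_\infty(f;K)$ for $j\in\mathbb Z$, because $V(g^{-1};K)=V(g;K)$.

Throughout this section $K=[a,b]$, and $f$ is a $C^2$ diffeomorphism of $K$ with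
\[
f(x)>x\ \text{ on }(a,b),\qquad Df(a)=Df(b)=1 .
\]
When $f(x)<x$ on $(a,b)$, one passes to $f^{-1}$. Let $u=\log Df$, fix $p\in(a,b)$, and put $\Delta=[p,f(p)]$ and $v_i=\operatorname{var}(u;f^i(\Delta))$, so that
\[
\sum_{i\in\mathbb Z}v_i=V(f;K)<\infty .
\]

How large is $V(f^n;K)$? The main contribution comes from the intervals $f^l(\Delta)$ with $-n\le l\le0$. For most of these, $f^n$ carries $f^l(\Delta)$ from near $a$ to near $b$; the behavior of $\log Df^n$ on it, up to a constant, is then described by a full orbit sum. This suggests introducing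
\[
W_p(x)=\sum_{i\in\mathbb Z}\bigl[u(f^ix)-u(f^ip)\bigr],\qquad
E(x)=\sum_{i\ge0}\bigl[u(f^ix)-u(f^ip)\bigr]\qquad(x\in(a,b)).
\]
By \eqref{eq:chain}, $\sum_{0\le i<n}u(f^ix)=\log Df^n(x)$ and $\sum_{-n\le i<0}u(f^ix)=-\log Df^{-n}(x)$, so
\begin{equation}\label{eq:Wlimit}
W_p(x)=\lim_{n\to\infty}\Bigl[\log\frac{Df^n(x)}{Df^n(p)}-\log\frac{Df^{-n}(x)}{Df^{-n}(p)}\Bigr].
\end{equation}
Thus $W_p$ compares the limiting relative deformation of $\Delta$ on its way to $b$ with that on its way to $a$.

\begin{lemma}\label{lem:W}
Both series converge uniformly on compact subsets of $(a,b)$, and the variation of their tails on each compact subinterval tends to $0$; on $\Delta$, the sum of the terms with index $i$ in a set $Z\subset\mathbb Z$ has variation at most $\sum_{i\in Z}v_i$. The functions $W_p$ and $E$ are continuous; $W_p\circ f=W_p$; $W_p$ is bounded; and $W_q=W_p-W_p(q)$ for $q\in(a,b)$.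
\end{lemma}

\begin{proof}
On the interval $\bigcup_{|l|\le r}f^l(\Delta)$ the $i$-th term vanishes at $p$ and has variation $\sum_{|l|\le r}v_{i+l}$, which also bounds its supremum. These bounds are summable over $i\in\mathbb Z$, and every compact subset of $(a,b)$ lies in such an interval. This gives the convergence statements and continuity; the bound on $\Delta$ is the case $r=0$. Telescoping gives $W_p(fx)-W_p(x)=\lim_{N\to\infty}\bigl(u(f^{N+1}x)-u(f^{-N}x)\bigr)=u(b)-u(a)=0$. So $W_p$ takes all its values on the compact interval $\Delta$ and is bounded. The last formula is obvious from the series.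
\end{proof}

\begin{lemma}\label{lem:Vinf}
$V_\infty(f;K)=\operatorname{var}(W_p;\Delta)$. In particular, $V_\infty(f;K)>0$ if and only if $W_p$ is nonconstant.
\end{lemma}

\begin{proof}
Let $\omega=\operatorname{var}(W_p;\Delta)$. Precomposing with $f^l:\Delta\to f^l(\Delta)$ we see that
\[
\nu(l,n):=V(f^n;f^l(\Delta))=\operatorname{var}\Bigl(\sum_{i=l}^{l+n-1}u\circ f^i;\Delta\Bigr),\qquad V(f^n;K)=\sum_{l\in\mathbb Z}\nu(l,n).
\]

For $-n\le l\le0$, the sum inside the variation differs from $W_p$, up to a constant, by the terms with $i<l$ or $i\ge l+n$. Hence, by Lemma~\ref{lem:W},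
\[
|\nu(l,n)-\omega|\le\sum_{i<l}v_i+\sum_{i\ge l+n}v_i .
\]
As $\sum_iv_i<\infty$, the average of $\sum_{i<l}v_i$ over $-n\le l\le0$ tends to $0$ as $n\to\infty$, and so does the average of $\sum_{i\ge l+n}v_i$. So these $n+1$ values of $l$ contribute $n\omega+o(n)$ to $V(f^n;K)$.

For the other $l$ we use $\nu(l,n)\le\sum_{i=l}^{l+n-1}v_i$. A given $v_i$ occurs for $l>0$ only if $i\ge1$ and $\max(1,i-n+1)\le l\le i$, that is, $\min(i,n)$ times. For $l<-n$ it occurs only if $i\le-2$ and $i-n+1\le l\le\min(i,-n-1)$, that is, at most $\min(|i|,n)$ times. Therefore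
\[
\frac1n\Bigl(\sum_{l>0}\nu(l,n)+\sum_{l<-n}\nu(l,n)\Bigr)\le\sum_{i\in\mathbb Z}\min\Bigl(\frac{|i|}n,1\Bigr)v_i\to0
\]
by dominated convergence. Hence $V(f^n;K)/n\to\omega$. Since $W_p$ is $f$-invariant, it is constant on $(a,b)$ if and only if it is constant on $\Delta$.
\end{proof}

The definition of $V_\infty$ involves second derivatives. The point of passing to $W_p$ is that $W_p$ is natural even under conjugacies that are only of class $C^1$.

\begin{lemma}\label{lem:conj}
Let $f_1$ on $K_1$ and $f_2$ on $K_2$ be as in this section, with functions $W^{(1)}$ and $W^{(2)}$, let $p$ be an interior point of $K_1$, and let $m:K_1\to K_2$ be an orientation-preserving $C^1$ diffeomorphism of the \emph{closed} intervals with $mf_1=f_2m$. Then $W^{(2)}_{m(p)}\circ m=W^{(1)}_p$ and $V_\infty(f_1;K_1)=V_\infty(f_2;K_2)$. The last equality also holds if $f_1<\mathrm{id}$ and $f_2<\mathrm{id}$ in the interiors.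
\end{lemma}

\begin{proof}
Let $u_1=\log Df_1$, $u_2=\log Df_2$ and $\ell=\log Dm$. The chain rule for $mf_1=f_2m$ gives
\begin{equation}\label{eq:coboundary}
u_2(mx)=u_1(x)+\ell(f_1x)-\ell(x).
\end{equation}
Apply this at $f_1^ix$ and at $f_1^ip$, subtract, and sum over $|i|\le N$: the sum $\sum_{|i|\le N}[u_2(f_2^imx)-u_2(f_2^imp)]$ equals
\[
\sum_{|i|\le N}[u_1(f_1^ix)-u_1(f_1^ip)]+\ell(f_1^{N+1}x)-\ell(f_1^{-N}x)-\ell(f_1^{N+1}p)+\ell(f_1^{-N}p).
\]
Since $\ell$ is continuous at the endpoints of $K_1$, the last four terms cancel in the limit. This proves the first claim. As $m$ maps $[p,f_1(p)]$ onto $[m(p),f_2(m(p))]$, the second follows from Lemma~\ref{lem:Vinf}, and the third by passing to inverses.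
\end{proof}

Regularity of $m$ at the endpoints is essential here; see Remark~\ref{rem:open}. The next lemma is the rigidity that makes metabelian groups manageable.

\begin{lemma}\label{lem:centralizer}
If $V_\infty(f;K)>0$, the centralizer $\mathcal Z$ of $f$ in $\mathrm{Diff}^1_+(K)$ is infinite cyclic, and its nontrivial elements have no fixed point in $(a,b)$. The same is true if $f<\mathrm{id}$ on $(a,b)$.
\end{lemma}

\begin{proof}
Since $f$ and $f^{-1}$ have the same centralizer and the same asymptotic variation, we may assume $f>\mathrm{id}$. Let $c\in\mathcal Z$.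

\emph{$W_p$ is $c$-invariant.} By Lemma~\ref{lem:conj} with $f_1=f_2=f$ and $m=c$, together with Lemma~\ref{lem:W}, $W_p(x)=W_{c(p)}(cx)=W_p(cx)-W_p(cp)$. Iterating from $x=p$, where $W_p(p)=0$, we get $W_p(c^jp)=jW_p(cp)$ for all $j\ge0$. As $W_p$ is bounded, $W_p(cp)=0$, and $W_p\circ c=W_p$.

\emph{A coordinate in which $\mathcal Z$ acts by translations.} Let $\ell=\log Dc$. Summing \eqref{eq:coboundary} along a forward orbit gives
\[
\sum_{i<n}u(f^icx)=\sum_{i<n}u(f^ix)+\ell(f^nx)-\ell(x).
\]
Subtract $\sum_{i<n}u(f^ip)$ and let $n\to\infty$; since $f^nx\to b$, we obtain $E(cx)=E(x)+\ell(b)-\ell(x)$, that is,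
\[
e^{E(cx)}Dc(x)=Dc(b)\,e^{E(x)} .
\]
So $Y(x)=\int_p^xe^{E}$ satisfies $Y\circ c=Dc(b)\,Y+\mathrm{const}$. For $c=f$ this reads $Y\circ f=Y+\sigma$, with $\sigma=Y(f(p))>0$, and in particular $Y$ maps $(a,b)$ onto $\mathbb R$. In the coordinate $Y$, every $c\in\mathcal Z$ is an affine map of $\mathbb R$ that commutes with a nontrivial translation, so it is a translation.

\emph{Conclusion.} The function $W_p\circ Y^{-1}$ is continuous, nonconstant by Lemma~\ref{lem:Vinf}, and invariant under this group of translations, which is therefore not dense in $\mathbb R$. A subgroup of $\mathbb R$ that is not dense is cyclic; this one contains $\sigma\ne0$. So $\mathcal Z$ is infinite cyclic, and its nontrivial elements are nontrivial translations in the coordinate $Y$.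
\end{proof}

\section{A diffeomorphism with positive asymptotic variation}\label{sec:example}

The time-one map of a smooth flow deforms a fundamental domain in the same way in both directions, and we shall see that its function $W_p$ vanishes. To make $W_p$ nonconstant it is enough to perturb such a map on one fundamental domain.

Let $[a,b]\subset(0,1)$, $a<b$, and let $X$ be a $C^\infty$ function on $[0,1]$ that is positive on $(a,b)$ and zero elsewhere. Let $g^\tau$ be the flow of the vector field $X\partial_x$, and put $g=g^1$. Fix $p\in(a,b)$ and $\Delta=[p,g(p)]$, let $k\ne\mathrm{id}$ be a $C^\infty$ diffeomorphism of $[0,1]$ supported in the interior of $\Delta$, and define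
\[
f=k\circ g .
\]
The map $f$ is a $C^\infty$ diffeomorphism and is the identity off $[a,b]$. Hence $Df=1$ off $(a,b)$. We have $f=g$ off $g^{-1}(\Delta)=[g^{-1}(p),p]$, while $f$ maps $[g^{-1}(p),p)$ to $[p,g(p))$, and $f(p)=g(p)$. So $f(x)>x$ on $(a,b)$, and $\Delta=[p,f(p)]$. In particular $f$ satisfies the assumptions of Section~\ref{sec:variation} on $[a,b]$, and all its fixed points in $[0,1]$ are parabolic.

\begin{lemma}\label{lem:example}
On $\Delta$ we have $W_p(x)=\log X(k^{-1}x)-\log X(x)-\log Dk^{-1}(x)$. Moreover $V_\infty(f)>0$, so $f$ is undistorted in $\mathrm{Diff}^2_+([0,1])$.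
\end{lemma}

\begin{proof}
Let $n\ge1$. For $x\in\Delta$ the points $g(x),g^2(x),\dots$ lie in $[g(p),b)$, where $k=\mathrm{id}$; so $f^n=g^n$ on $\Delta$. Similarly $f^{-1}=g^{-1}k^{-1}$ maps $\Delta$ into $[g^{-1}(p),p]$, on which, and to the left of which, $k^{-1}=\mathrm{id}$; so $f^{-n}=g^{-n}k^{-1}$ on $\Delta$.

A flow preserves its vector field, so $Dg^{\pm n}(y)=X(g^{\pm n}y)/X(y)$. For $y=g^\tau(p)$ with $0\le\tau\le1$,
\[
\frac{X(g^{\pm n}y)}{X(g^{\pm n}p)}=\frac{X(g^\tau g^{\pm n}p)}{X(g^{\pm n}p)}=Dg^\tau(g^{\pm n}p)\to1\qquad(n\to\infty),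
\]
because $Dg^\tau=1$ at $a$ and at $b$. Consequently, for $x\in\Delta$,
\[
\frac{Df^n(x)}{Df^n(p)}\to\frac{X(p)}{X(x)},\qquad
\frac{Df^{-n}(x)}{Df^{-n}(p)}=\frac{Dg^{-n}(k^{-1}x)\,Dk^{-1}(x)}{Dg^{-n}(p)}\to\frac{X(p)}{X(k^{-1}x)}\,Dk^{-1}(x),
\]
where we used $k(p)=p$ and $Dk^{-1}(p)=1$. The formula for $W_p$ now follows from \eqref{eq:Wlimit}.

If $W_p$ were constant, it would be $W_p(p)=0$. Then $T(x)=\int_p^xdy/X(y)$ would satisfy
\[
(T\circ k^{-1})'=\frac{Dk^{-1}}{X\circ k^{-1}}=\frac1X=T'
\]
on $\Delta$, and $T\circ k^{-1}=T$ because the two functions agree at $p$. As $T$ is injective, $k=\mathrm{id}$, a contradiction. So $W_p$ is nonconstant. Since $\log Df^n=0$ off $[a,b]$, Lemma~\ref{lem:Vinf} gives $V_\infty(f)=V_\infty(f;[a,b])>0$. The last claim is Lemma~\ref{lem:criterion} with $\lambda=V$.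
\end{proof}

\begin{remark}\label{rem:open}
For $k=\mathrm{id}$ the same computation gives $W_p=0$ and $V_\infty(g)=0$. Yet $f$ and $g$ are conjugate on the open interval by a $C^\infty$ diffeomorphism $m$ of $(a,b)$: put $m=f^{-n}g^n$ on $(g^{-n}(p),b)$ for $n\ge0$. These definitions agree, since $f^{-1}g=g^{-1}k^{-1}g$ is the identity on $[p,b)$, and $mg=fm$. So Lemma~\ref{lem:conj} fails for conjugacies that are differentiable only on the open intervals.
\end{remark}

\section{Metabelian groups: proof of Theorem \ref{thm:C}}\label{sec:C}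

\subsection*{The model case}

Suppose that $f\ne\mathrm{id}$ is supported in an interval $I$, that $x$ moves $I$ to pairwise disjoint intervals $x^i(I)$, and that $\Gamma=\langle f,x\rangle$. The conjugates $x^ifx^{-i}$ commute, and the group they generate is identified with the ring $\mathbb Z[\mathbb Z]$ of Laurent polynomials in $\bar x$, where $x^ifx^{-i}$ corresponds to $\bar x^i$ and conjugation by $x$ to multiplication by $\bar x$. A word with $L$ letters $f^{\pm1}$, $x^{\pm1}$ is a power of $x$ preceded by at most $L$ conjugates $x^if^{\pm1}x^{-i}$. So if it lies in this group, it corresponds to a polynomial of $\ell^1$-norm at most $L$. As $f^n$ corresponds to the constant $n$, we get $\|f^n\|_\Gamma=n$ for $n\ge0$.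

This model is to be contrasted with $\langle f,x\mid xfx^{-1}=f^2\rangle$, a metabelian group in which $f^{2^n}=x^nfx^{-n}$ and $f$ is distorted. Here too the normal closure of $f$ is a module over $\mathbb Z[\bar x^{\pm1}]$, but $f$ is a \emph{torsion} element, killed by $\bar x-2$. In general, positivity of $V_\infty$ on a component $I$ will serve to rule out torsion: by the finiteness of the total asymptotic variation, $f$ will be described by a \emph{finitely supported} function on a group $P$ that indexes the translates of $I$, hence by an element of the group ring.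

Two difficulties remain. The generators of $\Gamma$ need not belong to the subgroup on which the description by functions on $P$ is available; we replace this description by a cocycle $\gamma\mapsto\Theta([\gamma,x])$ defined on a whole subgroup of finite index in $\Gamma$. And the values of the cocycle need not be finitely supported, so they may have no finite $\ell^1$-norm; we map the module they generate to the group ring without killing the value at $f$.

\subsection*{Reduction to the derived subgroup}

Suppose that $f\in\mathrm{Diff}^2_+([0,1])$, $V_\infty(f)>0$, and $f$ is distorted in a metabelian subgroup of $\mathrm{Diff}^1_+([0,1])$, hence in a finitely generated metabelian group $\Gamma$ with $\lim_n\|f^n\|_\Gamma/n=0$. We derive a contradiction. By (i)$\Rightarrow$(iii) of Theorem~\ref{thm:B}, which did not use compactness of the support, all fixed points of $f$ are parabolic. If the image of $f$ in the finitely generated abelian group $\Gamma/[\Gamma,\Gamma]$ had infinite order, some homomorphism $\Gamma\to\mathbb Z$ would be nonzero on $f$, contrary to Lemma~\ref{lem:criterion}.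 So a power $f^N$, $N\ge1$, lies in $[\Gamma,\Gamma]$. Since $V_\infty(f^N)=NV_\infty(f)$, and $f^N$ is again distorted in $\Gamma$ (so that its fixed points are parabolic as well), we may replace $f$ by $f^N$ and assume
\[
f\in M:=[\Gamma,\Gamma],\qquad M\text{ abelian and normal in }\Gamma .
\]

\subsection*{Components}

A \emph{component} is a connected component $J$ of $\{x:f(x)\ne x\}$; it is an open interval, and $f$ on $\bar J$ or its inverse is as in Section~\ref{sec:variation}. On $\mathrm{Fix}(f)$ we have $\log Df^n=0$. So $(\log Df^n)'=0$ at every accumulation point of $\mathrm{Fix}(f)$, and the isolated points of $\mathrm{Fix}(f)$ are countable. Hence $V(f^n)=\sum_JV(f^n;\bar J)$. Since $V(f^n;\bar J)\le nV(f;\bar J)$ and $\sum_JV(f;\bar J)\leq V(f)<\infty$, dominated convergence gives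
\begin{equation}\label{eq:sum}
V_\infty(f)=\sum_JV_\infty(f;\bar J)<\infty .
\end{equation}
Fix a component $I$ with $V_\infty(f;\bar I)>0$. By Lemma~\ref{lem:centralizer}, the centralizer of $f|_{\bar I}$ in $\mathrm{Diff}^1_+(\bar I)$ is infinite cyclic; let $z$ be its generator with $z>\mathrm{id}$ on $I$. Below, restrictions to $I$ of maps preserving $I$ are understood on $\bar I$.

\subsection*{The action of $\Gamma$ on $I$ and its translates}

\emph{Step 1: $m(I)=I$ for all $m\in M$.} Since $m$ commutes with $f$, it permutes the components. If $m(I)\ne I$, then, as $m$ preserves the order, the components $m^j(I)$, $j\in\mathbb Z$, are pairwise distinct. By Lemma~\ref{lem:conj}, applied to the conjugacy $m^j$ between $f|_{\bar I}$ and $f|_{m^j(\bar I)}$, they all have the same positive asymptotic variation. This contradicts \eqref{eq:sum}.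

\emph{Step 2: for $g\in\Gamma$, either $g(I)=I$ or $g(I)\cap I=\emptyset$.} By Step 1 and normality of $M$, every element of $M$ preserves $g(I)$. In particular $f$ fixes the endpoints of $g(I)$, which therefore do not lie in $I$. So $g(I)\supset I$ or $g(I)\cap I=\emptyset$. The same dichotomy for $g^{-1}$ gives $g(I)\subset I$ or $g(I)\cap I=\emptyset$.

\emph{Step 3: description by functions.} Let $H=\mathrm{Stab}_\Gamma(I)$. By Step 1, $H\supset M=[\Gamma,\Gamma]$. So $H$ is normal and $P=\Gamma/H$ is a finitely generated abelian group; by Step 2, it indexes the pairwise disjoint translates $gI$.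

As $M$ is abelian, $M|_I$ lies in the centralizer of $f|_I$, so $M|_I$ is a subgroup of $\langle z\rangle$, and it contains $f|_I\ne\mathrm{id}$. Hence $M|_I=\langle z^d\rangle$ with $d\ge1$. Each $h\in H$ normalizes $M|_I$, so it conjugates $z^d$ to $z^{\pm d}$; as $h$ preserves order and $z^d>\mathrm{id}$ on $I$, the sign is $+$. Thus $h|_I$ commutes with $z^d$, hence with its power $f|_I$, and $h|_I=z^{\kappa(h)}$ for a homomorphism
\[
\kappa:H\to\mathbb Z,\qquad \theta_0:=\kappa(f)\ne0 .
\]
To see the translates of $I$ too, define
\[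
\Theta:H\to\mathbb Z^P,\qquad\Theta(h)(gH)=\kappa(g^{-1}hg).
\]
This is well defined, because $H$ is normal and $\kappa$ is invariant under conjugation by $H$. It is a homomorphism. With $\bar\gamma=\gamma H$ and $(q\cdot\xi)(q')=\xi(q^{-1}q')$ for $\xi\in\mathbb Z^P$, we have
\begin{equation}\label{eq:equivariant}
\Theta(\gamma h\gamma^{-1})=\bar\gamma\cdot\Theta(h)\qquad(\gamma\in\Gamma,\ h\in H),
\end{equation}
since both sides take the value $\kappa\bigl((\gamma^{-1}g)^{-1}h(\gamma^{-1}g)\bigr)$ at $gH$.

\emph{Step 4: $\Theta(f)$ has finite support, and $\Theta(f)(H)=\theta_0\ne0$.} The second claim is the definition of $\theta_0$. Suppose $j=\Theta(f)(gH)\ne0$. Then $g^{-1}fg|_I=z^j$, so $f|_{gI}=gz^jg^{-1}$ has no fixed point in $gI$ but fixes its endpoints, and $gI$ is a component. As $f|_I=z^{\theta_0}$,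
\[
f^{\theta_0}|_{gI}=g\,z^{j\theta_0}g^{-1}=g\,(f|_I)^j\,g^{-1}.
\]
By Lemma~\ref{lem:conj}, applied to the conjugacy $g$ between $(f|_I)^j$ and $f^{\theta_0}|_{gI}$, $|\theta_0|\,V_\infty(f;g\bar I)=|j|\,V_\infty(f;\bar I)$, so $V_\infty(f;g\bar I)\ge V_\infty(f;\bar I)/|\theta_0|$. Distinct cosets $gH$ give disjoint intervals, so by \eqref{eq:sum} there are only finitely many such cosets.

\subsection*{A cocycle and the group ring}

Let $P_0\subset P$ be a free abelian subgroup of finite index and $\Gamma_0\supset H$ its preimage in $\Gamma$. A subgroup of finite index in a finitely generated group is finitely generated, and a word of length $L$ in the generators of $\Gamma$ that represents an element of $\Gamma_0$ is a product of $L$ Schreier generators of $\Gamma_0$ and their inverses. Hence $\lim_n\|f^n\|_{\Gamma_0}/n=0$. From now on restrict functions on $P$ to $P_0$ and keep the notation $\Theta:H\to\mathbb Z^{P_0}$. The rule \eqref{eq:equivariant} holds for $\gamma\in\Gamma_0$, and $\Theta(f)$ is finitely supported with value $\theta_0\ne0$ at $1\in P_0$.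

If $P_0=1$, then $\Gamma_0=H$, and $\kappa:\Gamma_0\to\mathbb Z$ is a homomorphism with $\kappa(f)\ne0$. This contradicts Lemma~\ref{lem:criterion}.

Suppose $P_0\ne1$, and choose $x\in\Gamma_0$ with $\bar x\ne1$ in $P_0$. Let $R=\mathbb Z[P_0]$. It is a ring of Laurent polynomials in finitely many variables, hence an integral domain. It acts on $\mathbb Z^{P_0}$, and the finitely supported functions form a copy of $R$, with $\xi$ corresponding to $\sum_q\xi(q)q$. Define
\[
\delta:\Gamma_0\to\mathbb Z^{P_0},\qquad\delta(\gamma)=\Theta([\gamma,x]).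
\]
This makes sense because $[\gamma,x]\in[\Gamma,\Gamma]\subset H$. From the identity $[\gamma\eta,x]=\gamma[\eta,x]\gamma^{-1}\cdot[\gamma,x]$ and \eqref{eq:equivariant},
\begin{equation}\label{eq:cocycle}
\delta(\gamma\eta)=\delta(\gamma)+\bar\gamma\,\delta(\eta),\qquad\delta(\gamma^{-1})=-\bar\gamma^{-1}\delta(\gamma),
\end{equation}
the second formula being the case $0=\delta(\gamma^{-1}\gamma)$ of the first. Moreover, as $f\in H$,
\[
\delta(f^n)=\Theta(f^n\cdot xf^{-n}x^{-1})=n\,v,\qquad v=(1-\bar x)\Theta(f)\in R\setminus\{0\},
\]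
where $v\ne0$ because $R$ is a domain. Here Step 4 is used: $\Theta(f)$ is a nonzero element of $R$, not merely of $\mathbb Z^{P_0}$.

Let $\gamma_1,\dots,\gamma_r$ generate $\Gamma_0$ and put $N_1=\sum_iR\,\delta(\gamma_i)\subset\mathbb Z^{P_0}$. By \eqref{eq:cocycle}, the finitely generated $R$-module $N_1$ contains $\delta(\Gamma_0)$, hence $v=\delta(f)$. The element $v$ is not $R$-torsion, since $Rv$ lies in the copy of $R$. Let $L$ be the fraction field of $R$. The kernel of $N_1\to N_1\otimes_RL$ is the torsion submodule, so $v\otimes1\ne0$ in the finite-dimensional $L$-vector space $N_1\otimes_RL$. Take an $L$-linear functional that is nonzero at $v\otimes1$, and multiply it by a common denominator of its values at the elements $\delta(\gamma_i)\otimes1$. This yields a homomorphism of $R$-modules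
\[
\chi:N_1\to R\quad\text{with}\quad\chi(v)\ne0 .
\]

The $\ell^1$-norm on $R=\mathbb Z[P_0]$ is invariant under multiplication by elements of $P_0$. By \eqref{eq:cocycle}, the function $\lambda(\gamma)=\|\chi(\delta(\gamma))\|_1$ on $\Gamma_0$ therefore satisfies $\lambda(\gamma\eta)\le\lambda(\gamma)+\lambda(\eta)$ and $\lambda(\gamma^{-1})=\lambda(\gamma)$. But
\[
\lambda(f^n)=n\|\chi(v)\|_1\ge n\qquad(n\ge0),
\]
because $\chi(v)$ is a nonzero element with integer coefficients. By Lemma~\ref{lem:criterion}, $\lim_n\|f^n\|_{\Gamma_0}/n>0$, whereas this limit is $0$. This contradiction proves Theorem~\ref{thm:C}. \qed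

\subsection*{Conclusion}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $f$ be the $C^\infty$ diffeomorphism of Section~\ref{sec:example}. It is supported in $[a,b]\subset(0,1)$, and by Lemma~\ref{lem:example} it has $V_\infty(f)>0$ and is undistorted in $\mathrm{Diff}^2_+([0,1])$. All its fixed points are parabolic, so by Theorem~\ref{thm:B}, (iii)$\Rightarrow$(ii), it is distorted in a $3$-generated solvable subgroup of $\mathrm{Diff}^1_+([0,1])$ of derived length at most $3$. By Theorem~\ref{thm:C} that subgroup is not metabelian, so its derived length is exactly $3$.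
\end{proof}

\begin{thebibliography}{1}
\bibitem{Navas} Andr\'es Navas, \emph{(Un)distorted diffeomorphisms in different regularities}, arXiv:2004.07055 (2020).
\end{thebibliography}

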